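# Traces on the once-punctured torus: end invariants forming neither a Cantor set nor the whole circle

## 1. Slopes, trace functions and end invariants

Let $\mathbf T$ be the once-punctured torus, with $\pi_1(\mathbf T)=\langle A,B\rangle$ free of rank two. We set up four notions, and then we can ask the question.

**Definition 1 (slopes and laminations).** Let $\mathcal C$ be the set of free homotopy classes of essential simple loops on $\mathbf T$. Via slopes, $\mathcal C$ is identified with $\hat{\mathbb Q}=\mathbb Q\cup\{\infty\}$, the vertex set of the Farey tessellation, and the projective lamination space $\mathcal{PL}$ is identified with $\hat{\mathbb R}=\mathbb R\cup\{\infty\}$, which contains $\mathcal C$ as the dense set of rational points.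

It is convenient to think of this linearly. Write $e_1=[A]$, $e_2=[B]$ in $H_1(\mathbf T)=\mathbb Z^2$. Then $\mathcal C$ is the set of primitive vectors of $\mathbb Z^2$ up to sign, $\mathcal{PL}$ is the circle $P(\mathbb R^2)$ of lines through the origin, and $[u]$ denotes the line of $u$. The group $GL(2,\mathbb Z)$ acts on this circle by homeomorphisms preserving the rational points, so it does not matter which slope convention is used.

For linearly independent $u,v\in\mathbb R^2$ let $\langle u,v\rangle$ be the closed interval of directions $su+tv$ with $s,t\ge 0$, $(s,t)\ne(0,0)$. If $(u,v)$ is a basis of $\mathbb Z^2$, the rational points of $\langle u,v\rangle$ other than $[u],[v]$ are the $[su+tv]$ with $s,t\ge1$ coprime, and they are all obtained by repeatedly taking mediants: $u+v$ at depth $0$, then $2u+v$ and $u+2v$ at depth $1$, and so on, with $2^d$ points at depth $d$ (the Stern–Brocot tree).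

*Example.* In $\langle e_1,e_2\rangle$ the mediant of $e_1$ and $e_2$ is $e_1+e_2$. The vector $3e_1+2e_2$ is the mediant of $2e_1+e_2$ and $e_1+e_2$, so it has depth $2$. The two intervals $\langle e_1,e_2\rangle$ and $\langle e_1,-e_2\rangle$ cover the circle.

**Definition 2 (trace function).** For $\rho:\pi_1(\mathbf T)\to SL(2,\mathbb C)$ and a primitive vector $u$, let $\varphi(u)=\mathrm{tr}\,\rho(X)$ for any element $X\in\pi_1(\mathbf T)$ representing the loop of $u$. Trace is invariant under conjugation and inversion in $SL(2,\mathbb C)$, so this is well defined and $\varphi(-u)=\varphi(u)$.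

Every basis $(u,v)$ of $\mathbb Z^2$ is represented by free generators $U,V$ of $\pi_1(\mathbf T)$ such that $u\pm v$ is represented by $UV^{\pm1}$. Cayley–Hamilton gives $\rho(V)+\rho(V)^{-1}=\mathrm{tr}\,\rho(V)\cdot I$. Multiplying by $\rho(U)$ and taking traces, we get, for every basis $(u,v)$,
$$\varphi(u+v)+\varphi(u-v)=\varphi(u)\varphi(v).\tag{1}$$
The second standard identity is, for every basis,
$$\varphi(u)^2+\varphi(v)^2+\varphi(u+v)^2-\varphi(u)\varphi(v)\varphi(u+v)=\mu,\qquad \mu=\mathrm{tr}\,\rho([A,B])+2.\tag{2}$$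
For $(e_1,e_2)$ this is the classical formula for the trace of a commutator. To see that the left side does not depend on the basis, use (1) to rewrite it as $\varphi(u)^2+\varphi(v)^2-\varphi(u+v)\varphi(u-v)$. This is unchanged under $(u,v)\mapsto(u,-v)$ and $(u,v)\mapsto(v,u)$. For the basis $(u,u+v)$ the rewritten left side is $\varphi(u)^2+\varphi(u+v)^2-\varphi(2u+v)\varphi(v)$. Since $\varphi(2u+v)=\varphi(u)\varphi(u+v)-\varphi(v)$ by (1), it equals $\varphi(u)^2+\varphi(u+v)^2+\varphi(v)^2-\varphi(u)\varphi(v)\varphi(u+v)$, the original expression. These three moves generate all changes of basis.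

Two formal consequences of (1) will be used.

* A function satisfying (1), and even under $u\mapsto -u$, is determined by its values at $e_1,e_2,e_1+e_2$. Indeed (1) gives the value at $e_1-e_2$, and then the values at all successive mediants in $\langle e_1,e_2\rangle$ and $\langle e_1,-e_2\rangle$. The same holds with any basis in place of $(e_1,e_2)$.
* If $\varphi$ satisfies (1) and $\epsilon:\mathbb Z^2\to\{\pm1\}$ is a homomorphism, then $\epsilon\varphi$ satisfies (1), because $\epsilon(u+v)=\epsilon(u-v)=\epsilon(u)\epsilon(v)$.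

*Example.* Let $\rho(A)=I$ and $\rho(B)=\mathrm{diag}(2,\tfrac12)$. Then $\varphi(ae_1+be_2)=2^b+2^{-b}$. Relation (1) for $(e_1,e_2)$ reads $\tfrac52+\tfrac52=2\cdot\tfrac52$.

All three values $\varphi(e_1),\varphi(e_2),\varphi(e_1+e_2)$ can be prescribed. We need the case $\varphi(e_1)=a$, $\varphi(e_2)=0$, $\varphi(e_1+e_2)=z$: choose $\zeta$ with $\zeta+\zeta^{-1}=z$ and put
$$\rho(A)=\begin{pmatrix}a&-1\\1&0\end{pmatrix},\qquad \rho(B)=\begin{pmatrix}0&\zeta\\-1/\zeta&0\end{pmatrix},\qquad \rho(A)\rho(B)=\begin{pmatrix}1/\zeta&a\zeta\\0&\zeta\end{pmatrix}.$$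

**Definition 3 (end invariant).** An element $X\in\mathcal{PL}$ is an end invariant of $\rho$ if there is a sequence of distinct elements $X_n\in\mathcal C$ such that (i) $X_n\to X$ and (ii) $\{|\mathrm{tr}\,\rho(X_n)|\}_n$ is bounded from above. The set of end invariants is $\mathcal E(\rho)$.

*Example.* For $\varphi(ae_1+be_2)=2^b+2^{-b}$, a sequence of distinct slopes with bounded $|\varphi|$ has bounded $b$. Hence $|a|\to\infty$, and the slopes converge to $[e_1]$. The slopes $[ne_1+e_2]$ do have bounded trace. So $\mathcal E(\rho)=\{[e_1]\}$.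

**Definition 4 (discreteness; Cantor sets).** The representation $\rho$ is discrete if $\{\mathrm{tr}\,\rho(X):X\in\mathcal C\}$ is discrete in $\mathbb C$. A Cantor set of $\mathcal{PL}$ is a nonempty closed subset of the circle that is perfect (no isolated points) and nowhere dense.

*Example.* The representation in the last example is discrete: its traces are the numbers $2^b+2^{-b}$. The middle-thirds set is a Cantor set. The closed set $\{0\}\cup\{1/n:n\ge1\}$ is not, since it has an accumulation point $0$ but every $1/n$ is isolated.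

Two facts due to Tan, Wong and Zhang are given to us. First, $\mathcal E(\rho)$ is closed in $\mathcal{PL}$. Second, if $\rho$ is discrete and $\mathcal E(\rho)$ has at least three elements, then $\mathcal E(\rho)$ is either a Cantor set of $\mathcal{PL}$ or all of $\mathcal{PL}$.

Can one drop discreteness, if one asks for a little more than three points? In the paper of Donghi Lee and Makoto Sakuma, "A variation of McShane's identity for 2-bridge links", arXiv:1112.5859 (2011), the following is proposed.

**Conjecture.** Let $\rho:\pi_1(\mathbf T)\to SL(2,\mathbb C)$ be an arbitrary representation. Suppose $\mathcal E(\rho)$ has at least two accumulation points. Then $\mathcal E(\rho)$ is either a Cantor set of $\mathcal{PL}$ or all of $\mathcal{PL}$.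

The task is to prove or disprove it. The conjecture is false, and these notes prove two theorems.

**Theorem 1.** There is $t_0>0$ such that for every rational $t\in(0,t_0)$ there is $z\in\mathbb C$ for which any $\rho:\pi_1(\mathbf T)=\langle A,B\rangle\to SL(2,\mathbb C)$ with
$$\mathrm{tr}\,\rho(A)=-2\sin\pi t,\qquad \mathrm{tr}\,\rho(B)=0,\qquad \mathrm{tr}\,\rho(AB)=z$$
has the following properties: the slopes of $A$ and $B$ are accumulation points of $\mathcal E(\rho)$, and $\mathcal E(\rho)$ has an isolated point. Hence $\mathcal E(\rho)$ is neither a Cantor set nor $\mathcal{PL}$.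

**Theorem 2.** For these $\rho$, the set of accumulation points of $\mathcal E(\rho)$ contains a Cantor set $\Lambda$ (the limit set of a non-elementary Fuchsian group). Moreover $\mathcal E(\rho)$ has infinitely many isolated points, and they accumulate at every point of $\Lambda$.

So no hypothesis on the number of accumulation points, not even uncountably many, rescues the conjecture. We have just seen that the representations in Theorem 1 exist for every $t$ and $z$.

## 2. Representations with no, one, or all end invariants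

**Diagonal representations.** Let $\rho(A)=\mathrm{diag}(x,x^{-1})$, $\rho(B)=\mathrm{diag}(y,y^{-1})$, and put $f(ae_1+be_2)=a\log|x|+b\log|y|$. Then
$$e^{|f(u)|}-e^{-|f(u)|}\le|\varphi(u)|\le 2e^{|f(u)|}.$$
If $|x|=|y|=1$, all traces are bounded and $\mathcal E(\rho)=\mathcal{PL}$. Otherwise $|\varphi|$ is bounded on a sequence exactly when $f$ is. A sequence of distinct primitive vectors with $f$ bounded converges in direction to the line $\ker f$. Such sequences exist: take $v+nu$ if $\ker f$ is spanned by a primitive $u$ (with $(u,v)$ a basis), and the convergents given by Dirichlet's theorem if $\ker f$ is irrational. So $\mathcal E(\rho)$ is one point.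

**Two zeros.** Let $\varphi(e_1)=\varphi(e_2)=0$ and $\varphi(e_1+e_2)=z$. Then $\varphi(e_1-e_2)=-z$ and $\varphi(2e_1+e_2)=0\cdot z-0=0$. In general, if a triple $u,v,u+v$ carries two zeros and one value $\pm z$, then (1) replaces a zero by $0\cdot(\pm z)-0=0$ and $\pm z$ by $0\cdot 0\mp z=\mp z$. So $\varphi$ takes only the values $0,\pm z$, and $\mathcal E(\rho)=\mathcal{PL}$. The family of Theorem 1 is a deformation of this case, in which one of the zeros becomes $-2\sin\pi t$.

**Large traces.** To produce gaps in $\mathcal E(\rho)$ we need a criterion for traces to tend to infinity on an interval. Call a closed interval **good** if for each $C$ it contains only finitely many rational points with $|\varphi|\le C$. If an open set $O$ is contained in a finite union of good intervals, then $O\cap\mathcal E(\rho)=\emptyset$. Indeed, if $X_n\to X\in O$ were distinct with $|\varphi(X_n)|\le C$, then infinitely many of the $X_n$ would lie in one of the good intervals.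

**Lemma A.** Let $(u,v)$ be a basis with $|\varphi(u)|,|\varphi(v)|\ge\frac52$ and $|\varphi(u+v)|\ge\max(|\varphi(u)|,|\varphi(v)|)$. Then $\langle u,v\rangle$ is good, and all its rational points satisfy $|\varphi|\ge\min(|\varphi(u)|,|\varphi(v)|)$.

*Proof.* Apply (1) to the basis $(u,u+v)$:
$$|\varphi(2u+v)|=|\varphi(u)\varphi(u+v)-\varphi(v)|\ge\tfrac52|\varphi(u+v)|-|\varphi(v)|\ge\tfrac32|\varphi(u+v)|.$$
So the basis $(u,u+v)$ satisfies the hypothesis again: both values are at least $\frac52$, and the value at the mediant is at least $\frac32|\varphi(u+v)|\ge\max(|\varphi(u)|,|\varphi(u+v)|)$. The same holds for $(u+v,v)$. Each passage to a deeper mediant multiplies the lower bound by $\frac32$, so by induction the $2^d$ mediants at depth $d$ satisfy $|\varphi|\ge(\frac32)^d|\varphi(u+v)|$. Mediants exhaust the interior rational points, so only finitely many rational points have $|\varphi|\le C$. The last claim is clear, since interior points have $|\varphi|\ge|\varphi(u+v)|$. $\square$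

*Example.* Take $\varphi(e_1)=\varphi(e_2)=\varphi(e_1+e_2)=3$. Then $\varphi(e_1-e_2)=9-3=6$, and Lemma A applies to both $\langle e_1,e_2\rangle$ and $\langle e_1,-e_2\rangle$. The whole circle is a union of two good intervals, so $\mathcal E(\rho)=\emptyset$.

So far we have met no end invariants, one, or all of them. The conjecture concerns mixed behavior.

## 3. Symmetries create accumulation points and destroy isolated ones

If $H\in GL(2,\mathbb Z)$ satisfies $|\varphi\circ H|=|\varphi|$, then $H$ carries sequences of distinct slopes with bounded trace to sequences of the same kind, and so does $H^{-1}$. Hence $H\mathcal E(\rho)=\mathcal E(\rho)$. An elliptic trace with rational angle always provides such a symmetry.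

**Proposition 3.** Suppose $\varphi(e)=2\cos(\pi k/q)$ with integers $0<k<q$. Let $(e,v)$ be a basis and $T$ the linear map with $Te=e$, $Tv=v+e$. Then $|\varphi\circ T^q|=|\varphi|$, so $\mathcal E(\rho)$ is $T^q$-invariant. If moreover $\mathcal E(\rho)\ni\lambda\ne[e]$, then $[e]$ is an accumulation point of $\mathcal E(\rho)$.

*Proof.* By (1), $v_n=\varphi(v+ne)$ satisfies $v_{n+1}+v_{n-1}=2\cos(\pi k/q)\,v_n$. The characteristic roots $e^{\pm i\pi k/q}$ are distinct because $0<k<q$, and their $q$-th powers are both $(-1)^k$. So $v_{n+q}=(-1)^kv_n$. Let $\epsilon$ be the homomorphism with $\epsilon(e)=1$, $\epsilon(v)=(-1)^k$. Both $\varphi\circ T^q$ and $\epsilon\varphi$ satisfy (1), and they agree at $e$, at $v$ and at $v+e$, because $\varphi(T^qv)=v_q=(-1)^kv_0$ and $\varphi(T^q(v+e))=v_{q+1}=(-1)^kv_1$. Hence they are equal, and $|\varphi\circ T^q|=|\varphi|$.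

If $\lambda=[ae+bv]$ with $b\ne0$ lies in $\mathcal E(\rho)$, the points $T^{qm}\lambda=[(a+qmb)e+bv]$, $m\ge1$, are distinct, lie in $\mathcal E(\rho)$, and converge to $[e]$. $\square$

So accumulation points are cheap: two elliptic slopes with rational angles, and one further end invariant. The difficulty is the isolated point, and the natural ways to make an end invariant fail for the same reason.

*First attempt: a rational isolated point.* An elliptic $[e]$ with rational angle is itself an end invariant, since the $v_n$ are bounded. But by Proposition 3 it is an accumulation point as soon as $\mathcal E(\rho)$ contains any other point.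

*Second attempt: an irrational isolated point fixed by a hyperbolic symmetry.* Take $H\in GL(2,\mathbb Z)$ with real eigenvalues of different absolute values, attracting fixed direction $\lambda$ and repelling one $\lambda'$, both irrational. If $|\varphi\circ H|=|\varphi|$, then $|\varphi(H^nu)|$ is constant, $[H^nu]\to\lambda$, and $\lambda\in\mathcal E(\rho)$ for free. But let $\xi\in\mathcal E(\rho)$ be different from $\lambda,\lambda'$. Every $H^m$ with $m\ne0$ has only the fixed points $\lambda,\lambda'$, so the points $H^m\xi$, $m\ge1$, are distinct. They lie in $\mathcal E(\rho)$ and converge to $\lambda$. So $\lambda$ is isolated only if $\mathcal E(\rho)\subset\{\lambda,\lambda'\}$, and then there are no accumulation points at all.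

The lesson is precise. We want slopes $[p_i]\to\lambda$ with bounded traces, but $\varphi$ must not be invariant under a symmetry contracting to $\lambda$. The way past this is to ask only that the traces $\varphi(p_i)$, $i\ge0$, stay in a bounded set. This is a one-sided condition, and it can be met by tuning one complex parameter. Two of our three parameters, $\varphi(e_1)$ and $\varphi(e_2)$, are spent on elliptic traces, which make $[e_1]$ and $[e_2]$ accumulation points whatever $z=\varphi(e_1+e_2)$ is. The third, $z$, is spent on the chain. If $z$ is large, the traces off the chain will be large too, and Lemma A will clear a punctured neighborhood of $\lambda$.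

## 4. The chain $p_{i+1}=p_{i-1}+3p_i$ and the scale $K$

Let $t>0$ be rational and small, $\alpha=2\sin\pi t$, $K=\alpha^{-1/2}$, so $\alpha=K^{-2}$ and $K$ is large. Put
$$\varphi(e_1)=-\alpha=2\cos\pi(\tfrac12+t),\qquad \varphi(e_2)=0=2\cos\tfrac\pi2,\qquad \varphi(e_1+e_2)=z.$$
By (2), $\mu=\alpha^2+z^2$. The chain is
$$p_{-1}=2e_1+e_2,\quad p_0=3e_1+2e_2,\quad p_{i+1}=p_{i-1}+3p_i,\qquad r_i=\varphi(p_i),\quad z_i=\varphi(p_{i-1}+p_i).$$
Since $\det(p_{-1},p_0)=2\cdot2-1\cdot3=1$, consecutive $p_i$ form bases. By (1),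
$$r_{-1}=\varphi(e_1)\varphi(e_1+e_2)-\varphi(e_2)=-\alpha z,\qquad r_0=\varphi(2e_1+e_2)\varphi(e_1+e_2)-\varphi(e_1)=\alpha(1-z^2).$$
The second formula explains the scale: with $\alpha=K^{-2}$ and $z\approx iK$ we get $r_0\approx1$, while $z$ is large.

The vectors $p_{i-1}+np_i$, $n\in\mathbb Z$, form the fan of slopes around $p_i$. Put $v_n=v^{(i)}_n=\varphi(p_{i-1}+np_i)$. By (1), $v_{n+1}+v_{n-1}=r_iv_n$. Therefore
$$v_0=r_{i-1},\quad v_1=z_i,\quad v_2=r_iz_i-r_{i-1},\quad v_3=r_{i+1}=(r_i^2-1)z_i-r_ir_{i-1},\quad v_4=z_{i+1},\tag{3}$$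
where $v_3=r_{i+1}$ because $p_{i-1}+3p_i=p_{i+1}$, and $v_4=z_{i+1}$ because $p_{i-1}+4p_i=p_i+p_{i+1}$. Also $v_2=\varphi(p_{i+1}-p_i)$.

Look at the formula for $r_{i+1}$. If $z_i$ is huge and $r_{i-1},r_i,r_{i+1}$ are bounded, then $r_i^2$ is forced to be close to $1$. Conversely, moving $r_i$ by an amount of order $1/K$ near $1$ sweeps $r_{i+1}$ over a set of size of order $1$. The passage from $r_i$ to $r_{i+1}$ is strongly expanding, so imposing "$r_{i+1}$ near $1$" cuts out a small subset of parameters, and this can be repeated. To run this we need $z_i$ to stay large.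

**Lemma N.** If $(u,v)$ is a basis and $|\varphi(u)|,|\varphi(v)|\le\frac32$, then $|\mu|^{1/2}-3\le|\varphi(u+v)|\le|\mu|^{1/2}+4$. The same holds for $u-v$.

*Proof.* Put $s=|\varphi(u+v)|$. By (2), $|\mu|\le s^2+\frac94s+\frac92\le(s+3)^2$, which is the lower bound. Also by (2), $s^2\le|\mu|+\frac94s+\frac92$, so $(s-\frac98)^2\le|\mu|+\frac92+\frac{81}{64}\le|\mu|+6$ and $s\le\frac98+|\mu|^{1/2}+\sqrt6\le|\mu|^{1/2}+4$. For $u-v$, use the basis $(u,-v)$. $\square$

**The parameter.** Let $\Delta=\{w\in\mathbb C:|w-1|<\frac12\}$. We use $w=r_0\in\Delta$ as parameter, with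
$$z=z(w)=i\sqrt{K^2w-1}\qquad\text{(principal root)}.$$
For $K$ large, $\mathrm{Re}(K^2w-1)>0$ on $\Delta$, so $z$ is holomorphic there, and $z^2=1-K^2w$ indeed gives $r_0=\alpha K^2w=w$. All $r_i,z_i$ are polynomials in $z$, with coefficients depending on $\alpha$, hence holomorphic in $w\in\Delta$. Since $\frac12<|w|<\frac32$ and $\mu=\alpha^2+1-K^2w$, for $K$ large
$$\tfrac K2\le|\mu|^{1/2}\le2K,\qquad |r_{-1}|=\alpha|z|\le K^{-2}\cdot\sqrt2K=\tfrac{\sqrt2}K\le\tfrac32 .$$
Lemma N applied to $(p_{i-1},p_i)$ gives $|z_i|\ge\frac K2-3$, so for $K$ large and all $i\ge0$: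
$$\text{if }|r_{i-1}|,|r_i|\le\tfrac32\text{ at }w\in\Delta,\text{ then }|z_i|\ge K/4\text{ at }w.\tag{4}$$

## 5. Nested parameter domains: keeping every $r_i$ near $1$

**Proposition 4.** For $K$ large there is $w_*\in\Delta$ with $|r_i(w_*)-1|<\frac12$ for all $i\ge0$.

*Proof.* We construct open sets $V_0=\Delta\supset V_1\supset V_2\supset\cdots$ such that $r_i:V_i\to\Delta$ is biholomorphic, $r_j(V_i)\subset\Delta$ for $0\le j\le i$, and $\overline{V_{i+1}}$ is a compact subset of $V_i$. For $i=0$ take $V_0=\Delta$; here $r_0=w$.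

**Step 1: express $r_{i+1}$ in terms of $r_i$.** Given $V_i$, the purpose is to use $x=r_i$ as coordinate on $V_i$. Let $s:\Delta\to V_i$ be the inverse of $r_i$. By (3),
$$F(x):=r_{i+1}(s(x))=(x^2-1)\zeta(x)-x\,\varrho(x),\qquad\zeta=z_i\circ s,\quad\varrho=r_{i-1}\circ s .$$
On $V_i$ we have $|r_i|\le\frac32$ and $|r_{i-1}|\le\frac32$; for $i=0$ the latter is the bound on $r_{-1}$ above. So $|\varrho|\le\frac32$, and (4) gives $|\zeta|\ge K/4$ on $\Delta$.

**Step 2: show that $F$ takes each value $\tau\in\Delta$ exactly once in $|x-1|<\frac14$.** On the circle $|x-1|=\frac14$,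
$$|(x^2-1)\zeta|=|x-1||x+1||\zeta|\ge\tfrac14\cdot\tfrac74\cdot\tfrac K4=\tfrac{7K}{64},\qquad |x\varrho+\tau|\le\tfrac54\cdot\tfrac32+\tfrac32=\tfrac{27}8 .$$
For $K>31$ the first exceeds the second. By Rouché's theorem $F-\tau=(x^2-1)\zeta-(x\varrho+\tau)$ has as many zeros in $|x-1|<\frac14$ as $(x^2-1)\zeta$, namely exactly one (the simple zero $x=1$).

**Step 3: define $V_{i+1}$.** By Step 2, $F$ maps the open set $G=\{|x-1|<\frac14,\ F(x)\in\Delta\}$ bijectively, hence biholomorphically, onto $\Delta$. Put $V_{i+1}=s(G)$. Then $r_{i+1}=F\circ s^{-1}$ maps $V_{i+1}$ biholomorphically onto $\Delta$. The inclusions $r_j(V_{i+1})\subset\Delta$ for $j\le i$ are inherited from $V_i$. The closure of $V_{i+1}$ lies in the compact set $s(\{|x-1|\le\frac14\})\subset V_i$.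

**Step 4: intersect.** The sets $\overline{V_{i+1}}$ are nested, nonempty and compact, so $\bigcap_iV_i=\bigcap_i\overline{V_{i+1}}\ne\emptyset$. Any $w_*$ in it works. $\square$

From now on fix $w_*$, $z=z(w_*)$, and the resulting $\varphi$.

**The limit slope.** Write $p_i=a_ip_{-1}+b_ip_0$. Then $(b_{-1},b_0,b_1,\dots)=(0,1,3,10,\dots)$ satisfies $b_{i+1}=3b_i+b_{i-1}$, and $a_i=b_{i-1}$ for $i\ge0$. So $b_i/a_i\to\theta=\frac{3+\sqrt{13}}2$, the positive root of $\theta^2=3\theta+1$. The slopes $[p_i]$ are distinct and converge to $\lambda=[p_{-1}+\theta p_0]$, which is irrational. Since $|\varphi(p_i)|\le\frac32$ for $i\ge0$, we have $\lambda\in\mathcal E(\rho)$.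

**The accumulation points.** Since $0<\frac12+t<1$ is rational, Proposition 3 applies to $e_1$, and it also applies to $e_2$ (with $k/q=1/2$). As $\lambda\ne[e_1],[e_2]$, both $[e_1]$ and $[e_2]$ are accumulation points of $\mathcal E(\rho)$.

It remains to prove that $\lambda$ is isolated in $\mathcal E(\rho)$ for $K$ large.

## 6. The fan around $p_j$: only $v_0$ and $v_3$ are small

The purpose of this section is to show that, in the fan around $p_j$, all traces except the two chain members $v_0=r_{j-1}$ and $v_3=r_{j+1}$ are at least $\frac52$ in absolute value. There is a real danger here. If $r_j$ were exactly $1=2\cos\frac\pi3$, then $v_{n+3}=-v_n$, the whole fan would be bounded, and $[p_j]$ would be an end invariant for each $j$. So we must know how $r_j$ deviates from $1$.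

Below, $O(\cdot)$ has absolute constants (independent of $t,i,j,m,n$), and $K$ is taken sufficiently large.

**Step 1: all $r_i$ are within $10/K$ of $1$.** For $i\ge0$, (3) and (4) give
$$|r_i^2-1|=\frac{|r_{i+1}+r_ir_{i-1}|}{|z_i|}\le\frac{15/4}{K/4}=\frac{15}K .$$
Since $|r_i+1|\ge\frac32$,
$$|r_i-1|\le\frac{10}K\qquad(i\ge0).\tag{5}$$
In particular $w_*=r_0=1+O(\frac1K)$ and $\mu=\alpha^2+1-K^2w_*=-K^2(1+O(\frac1K))$.

**Step 2: the deviation of $r_j$ from $1$ is almost imaginary, of size $1/K$.** Let $j\ge1$, and write $r=r_j=1+\eta$, $v_n=v_n^{(j)}$. Now $r_{j-1},r_j,r_{j+1}$ are all $1+O(\frac1K)$. Lemma N gives $z_j=O(K)$, so (2) for $(p_{j-1},p_j)$ gives $z_j^2=\mu+O(K)=-K^2(1+O(\frac1K))$. By (3), $\eta(2+\eta)z_j=(r^2-1)z_j=r_{j+1}+r_jr_{j-1}=2+O(\frac1K)$. Dividing by $2+\eta=2+O(\frac1K)$,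
$$\eta z_j=1+O(\tfrac1K),\qquad\eta^2=-K^{-2}(1+O(\tfrac1K)),\qquad|z_j|=K(1+O(\tfrac1K)).\tag{6}$$

**Step 3: pass to every third term.** The purpose is to remove the rotation by $\pi/3$ and see the slow growth. From $v_{n+1}+v_{n-1}=rv_n$ we get $v_{n\pm3}=(r^2-1)v_{n\pm1}-rv_n$. Adding the two, $v_{n+3}+v_{n-3}=(r^3-3r)v_n$, and
$$r^3-3r=(1+\eta)^3-3(1+\eta)=-2+3\eta^2+\eta^3 .$$
So for $l=0,1,2$ the sequence $u_m=u_m^{(l)}=(-1)^mv_{3m+l}$ satisfies
$$u_{m+1}+u_{m-1}=(2+\sigma)u_m,\qquad\sigma=-3\eta^2-\eta^3=3K^{-2}(1+O(\tfrac1K)).\tag{7}$$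
The sign is favorable: $\eta^2\approx-K^{-2}$ makes $2+\sigma$ lie just beyond $2$, on the hyperbolic side.

**Step 4: solve the recurrence.** Write $2+\sigma=2\cosh\tau$, that is, $\sinh(\tau/2)=\frac12\sqrt\sigma$ with the principal root. Then $\tau=x+iy=\sqrt3K^{-1}(1+O(\frac1K))$, so $x>0$, $x=\frac{\sqrt3}K(1+O(\frac1K))$ and $|y|/x=O(\frac1K)$. For all $m\in\mathbb Z$,
$$u_m=(u_1-u_0)S_m+u_0C_m,\qquad S_m=\frac{\sinh m\tau}{\sinh\tau},\quad C_m=S_m-S_{m-1}=\frac{\cosh((m-\frac12)\tau)}{\cosh(\tau/2)} .\tag{8}$$
Indeed $S_m$ and $C_m$ solve (7), and $S_0=0$, $S_1=1$, $C_0=C_1=1$. The last formula for $C_m$ comes from $\sinh m\tau-\sinh(m-1)\tau=2\cosh((m-\frac12)\tau)\sinh\frac\tau2$ and $\sinh\tau=2\sinh\frac\tau2\cosh\frac\tau2$.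

**Step 5: compare with real hyperbolic functions, uniformly in $m$.** Put $s_m=\sinh(mx)/\sinh x$ and $c_m=\cosh((m-\frac12)x)$. We have $|\sinh m\tau|^2=\sinh^2mx+\sin^2my$ with
$$\sin^2my\le m^2y^2\le\tfrac{y^2}{x^2}\sinh^2mx .$$
So $|\sinh m\tau|=|\sinh mx|(1+O(K^{-2}))$ for all $m$, including $m=1$. Similarly $|\cosh(P+iQ)|^2=\cosh^2P-\sin^2Q$. For $P=(m-\frac12)x$, $Q=(m-\frac12)y$,
$$\sin^2Q\le Q^2=\tfrac{y^2}{x^2}P^2\le\tfrac{y^2}{x^2}\cosh^2P .$$
Also $\cosh(\tau/2)=1+O(K^{-2})$. Hence, uniformly in $m$,
$$|S_m|=|s_m|(1+O(K^{-2})),\qquad|C_m|=c_m(1+O(K^{-2})).\tag{9}$$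

**Step 6: the terms $n\equiv0$ modulo $3$.** Here $l=0$, $u_0=v_0=r_{j-1}=1+O(\frac1K)$ and $u_1=-v_3=-r_{j+1}=-1+O(\frac1K)$, so $u_1-u_0=-2+O(\frac1K)$. For $m\ge1$,
$$c_m\le\cosh mx\le1+\sinh mx=1+s_m\sinh x=1+O(\tfrac1K)s_m,\qquad s_m\ge m\ge1 .$$
By (8) and (9),
$$|u_m|\ge(2-O(\tfrac1K))s_m-(1+O(\tfrac1K))(1+O(\tfrac1K)s_m)\ge(2-O(\tfrac1K))s_m-1 ,$$
where the stray $O(\frac1K)$ is absorbed because $s_m\ge1$. For $m\ge2$ we have $s_m\ge2$, so $|u_m|\ge3-O(\frac1K)\ge\frac52$; and $|u_m|\to\infty$ as $m\to\infty$. For negative $m$, reverse the sequence: $\tilde u_m=-u_{1-m}$ satisfies (7), with $\tilde u_0=-u_1=1+O(\frac1K)$ and $\tilde u_1=-u_0=-1+O(\frac1K)$. The same argument gives $|\tilde u_m|\ge\frac52$ for $m\ge2$. That is, $|u_m|\ge\frac52$ for $m\le-1$, with $|u_m|\to\infty$ as $m\to-\infty$. Only $m=0,1$, that is $n=0,3$, are excluded.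

**Step 7: the terms $n\equiv1$ modulo $3$.** Here $l=1$, $u_0=v_1=z_j$, $u_1=-v_4$. Since $v_4=rv_3-v_2$ and $v_2=rv_1-v_0$,
$$u_0-u_1=v_1+v_4=rv_3+v_0-\eta v_1=1+1-1+O(\tfrac1K)=1+O(\tfrac1K),$$
using (6) for $\eta v_1=\eta z_j$. In (8) the large term $u_0C_m$, of size $Kc_m$, competes with $S_m$, which can be of size about $Kc_m/\sqrt3$, and we must check that it wins. For $m\ge1$, with $a=(m-\frac12)x$,
$$\sinh mx=\sinh a\cosh\tfrac x2+\cosh a\sinh\tfrac x2\le e^{x/2}\cosh a=e^{x/2}c_m .$$
For $m\le0$, $|\sinh mx|\le\sinh(|m-\frac12|x)\le c_m$. Since $e^{x/2}/\sinh x=\frac K{\sqrt3}(1+O(\frac1K))$, we get $|s_m|\le\frac K{\sqrt3}(1+O(\frac1K))c_m$ for all $m$. With $|u_0|=K(1+O(\frac1K))$, (8) and (9) give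
$$|u_m|\ge|u_0||C_m|-|u_1-u_0||S_m|\ge K\bigl(1-\tfrac1{\sqrt3}-O(\tfrac1K)\bigr)c_m\ge\tfrac K3c_m\qquad(m\in\mathbb Z),$$
because $1-\frac1{\sqrt3}>0.42>\frac13$.

**Step 8: the terms $n\equiv2$ modulo $3$.** Reflect the fan: let $v'_n=v_{3-n}$. It satisfies the same recurrence $v'_{n+1}+v'_{n-1}=rv'_n$. Moreover $v'_0=v_3$ and $v'_3=v_0$ are $1+O(\frac1K)$, and $v'_1=v_2=rz_j-r_{j-1}=z_j+\eta z_j-r_{j-1}=z_j+O(1)$, so $|v_1'|=K(1+O(\frac1K))$ and $\eta v'_1=1+O(\frac1K)$. These are the only facts about the sequence used in Step 7. Hence $|v_{2-3m}|=|v'_{3m+1}|\ge\frac K3c_m$ for all $m\in\mathbb Z$.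

Since $c_m\ge1$, and $c_m\to\infty$ as $|m|\to\infty$, Steps 6–8 together say: for every $j\ge1$, with $K$ large, uniformly in $j$,
$$|v_n^{(j)}|\ge\tfrac52\ \text{ for all }n\ne0,3,\qquad|v_n^{(j)}|\to\infty\ \text{ as }|n|\to\infty.\tag{10}$$

**The choice of $t_0$.** We have imposed finitely many conditions "$K$ large", all with absolute constants. So they hold for all $K\ge K_0$ with some absolute $K_0$. Choose $t_0\in(0,\frac12)$ such that $K=(2\sin\pi t)^{-1/2}\ge K_0$ for $0<t<t_0$.

## 7. A punctured neighborhood of $\lambda$ covered by good intervals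

**Step 1: the sectors of the fan are good.** Let $j\ge1$ and $\{n,n+1\}\cap\{0,3\}=\emptyset$, that is, $n=1$, or $n\ge4$, or $n\le-2$. Let $I_n^{(j)}$ be the interval spanned by $p_{j-1}+np_j$ and $p_{j-1}+(n+1)p_j$. For $n\le-2$ we take the vectors $-p_{j-1}-np_j$ and $-p_{j-1}-(n+1)p_j$; this is the same interval, since both signs change. The two spanning vectors form a basis with difference $\pm p_j$, so by (1) $\varphi$ at their sum is $v_nv_{n+1}-r_j$. Put $\mathfrak m=\max(|v_n|,|v_{n+1}|)$. By (10), both factors are at least $\frac52$ in absolute value, so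
$$|v_nv_{n+1}-r_j|\ge\tfrac52\mathfrak m-\tfrac32\ge\mathfrak m .$$
Lemma A applies: $I_n^{(j)}$ is good, and its rational points satisfy $|\varphi|\ge\min(|v_n|,|v_{n+1}|)$, which tends to $\infty$ as $|n|\to\infty$.

**Step 2: assemble the sectors that accumulate at $[p_j]$.** For every $j\ge1$ the following closed intervals are good:
$$G_j^0=I_1^{(j)},\qquad G_j^+=\langle p_j,\,p_{j-1}+4p_j\rangle=\{[p_j]\}\cup\bigcup_{n\ge4}I_n^{(j)},\qquad G_j^-=\langle p_j-p_{j-1},\,p_j\rangle=\{[p_j]\}\cup\bigcup_{n\le-2}I_n^{(j)} .$$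
Indeed, for given $C$ only finitely many of the $I_n^{(j)}$ contain a rational point with $|\varphi|\le C$, each contains finitely many such points, and $[p_j]$ adds at most one. (For $G_j^-$, note that $I_{-2}^{(j)}$ is spanned by $p_j-p_{j-1}$ and $2p_j-p_{j-1}$.)

**Step 3: decompose the intervals shrinking to $\lambda$.** Let $J_i=\langle p_{i-1},p_i\rangle$ for $i\ge0$. Since $p_{i+1}=p_{i-1}+3p_i$, we have $J_{i+1}\subset J_i$. The endpoints converge to $\lambda$, so $\bigcap_iJ_i=\{\lambda\}$. As $\lambda$ is irrational, it is not an endpoint, so $\lambda\in\mathrm{int}\,J_i$. The directions $p_{i-1},\ p_{i-1}+p_i,\ p_{i-1}+2p_i,\ p_{i+1},\ p_i$ occur in this order in $J_i$. Hence, for $i\ge2$,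
$$J_i=\langle p_{i-1},p_{i-1}+p_i\rangle\cup\langle p_{i-1}+p_i,p_{i-1}+2p_i\rangle\cup\langle p_{i-1}+2p_i,p_{i-1}+3p_i\rangle\cup J_{i+1}.$$
The first three intervals are good, each as seen from a different fan:

* $p_{i-1}+p_i=p_{i-2}+4p_{i-1}$, so the first is $G_{i-1}^+$ (here $i-1\ge1$ is used).
* The second is $G_i^0$.
* $p_{i-1}+2p_i=p_{i+1}-p_i$ and $p_{i-1}+3p_i=p_{i+1}$, so the third is $G_{i+1}^-$.

**Step 4: conclude.** Let $\xi\in\mathrm{int}\,J_2$ with $\xi\ne\lambda$. Then $\xi\notin J_i$ for some $i\ge3$. So $\xi$ lies in the open set $\mathrm{int}\,J_2\setminus J_i$, which by Step 3 at levels $2,\dots,i-1$ is contained in a finite union of good intervals. Therefore $\xi\notin\mathcal E(\rho)$. Since $\lambda\in\mathcal E(\rho)$,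
$$\mathcal E(\rho)\cap\mathrm{int}\,J_2=\{\lambda\}.\tag{11}$$

So $\lambda$ is an isolated point of $\mathcal E(\rho)$, while $[e_1]\ne[e_2]$ are accumulation points by Section 5. A Cantor set has no isolated points, and neither does $\mathcal{PL}\cong\hat{\mathbb R}$. The argument used only the function $\varphi$, which is determined by the three prescribed traces, so it holds for any $\rho$ with these traces. This proves Theorem 1, and the conjecture is false. $\blacksquare$

## 8. The Fuchsian group generated by two parabolic symmetries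

We now use both symmetries of Proposition 3 together. Write $\frac12+t=k/q$ with integers $0<k<q$. Let $T_1$ fix $e_1$ and send $e_2\mapsto e_1+e_2$, and let $T_2$ fix $e_2$ and send $e_1\mapsto e_1+e_2$. By Proposition 3, $\mathcal E(\rho)$ is invariant under $\Gamma=\langle T_1^q,T_2^2\rangle$.

**Step 1: $\Gamma$ is a non-elementary Fuchsian group.** Its image in $PSL(2,\mathbb Z)$ is discrete, and it contains two parabolics with distinct fixed points $[e_1]$, $[e_2]$. A point of the closed hyperbolic plane with finite $\Gamma$-orbit would be fixed by nontrivial powers of both parabolics, which is impossible. Let $\Lambda\subset\hat{\mathbb R}$ be the limit set. We recall the standard facts for non-elementary Fuchsian groups (see e.g. Beardon, *The Geometry of Discrete Groups*): $\Lambda$ is perfect; every nonempty closed $\Gamma$-invariant subset of $\hat{\mathbb R}$ contains $\Lambda$; and $\Lambda$ is either $\hat{\mathbb R}$ or nowhere dense.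

*Example.* For $t=0$ one would have $q=2$, and $T_1^2,T_2^2$ generate a subgroup of finite index in $SL(2,\mathbb Z)$, whose limit set is $\hat{\mathbb R}$. This agrees with the second computation of Section 2, where $\mathcal E(\rho)=\mathcal{PL}$.

**Step 2: $\Lambda$ is a Cantor set of accumulation points.** The set $\mathcal E(\rho)$ is nonempty and $\Gamma$-invariant, and it is closed by the fact of Tan, Wong and Zhang. So $\Lambda\subset\mathcal E(\rho)$. By (11), $\mathcal E(\rho)$ does not contain the open set $\mathrm{int}\,J_2$, so $\Lambda\ne\hat{\mathbb R}$. Hence $\Lambda$ is perfect and nowhere dense, a Cantor set. Being perfect and contained in $\mathcal E(\rho)$, it consists of accumulation points of $\mathcal E(\rho)$.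

**Step 3: isolated points accumulate on all of $\Lambda$.** Elements of $\Gamma$ are homeomorphisms preserving $\mathcal E(\rho)$, so every point of the orbit $\Gamma\lambda$ is isolated in $\mathcal E(\rho)$. The orbit is infinite, since the points $T_1^{qm}\lambda$, $m\ge1$, are distinct. Its set of accumulation points is nonempty (the circle is compact), closed and $\Gamma$-invariant, so it contains $\Lambda$. This proves Theorem 2. $\blacksquare$

**Remark.** Distinct rational $t\in(0,t_0)$ give different values of $\mathrm{tr}\,\rho(A)=-2\sin\pi t$, so there are infinitely many pairwise non-conjugate counterexamples. There is no conflict with the quoted theorem of Tan, Wong and Zhang. Here $\mathcal E(\rho)$ has more than three elements and is neither a Cantor set nor $\mathcal{PL}$, so by that theorem none of these $\rho$ is discrete in the sense of Definition 4.
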